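\title{Continuity of the tame non-abelian Hodge correspondence across residue strata}

\begin{abstract}
The tame non-abelian Hodge correspondence matches stable Higgs bundles with simple poles on a curve, whose residues lie in fixed adjoint orbits with purely imaginary eigenvalues, with irreducible representations of the fundamental group of the punctured curve whose local monodromies lie in the corresponding conjugacy classes. When orbits and classes are replaced by their closures, both sides are stratified by Jordan type, and the correspondence becomes a bijection that is a homeomorphism on each stratum. We prove that this bijection is a homeomorphism, and that the same holds for polystable Higgs bundles and semisimple representations. The proof rests on two compactness statements for harmonic metrics that are uniform in the Jordan type: convergent representations have bounded Hitchin image, and the harmonic metrics of a convergent sequence of Higgs bundles converge to a harmonic bundle that receives a nonzero morphism from the limit.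
\end{abstract}

\section{Introduction}

\subsection{Higgs bundles and representations with prescribed local data}

Let $X$ be a smooth complex projective curve of genus $g$, let $D=p_1+\dots+p_n$ be a reduced effective divisor, and let $X^\circ=X\setminus D$. Fix a rank $r$ and a degree $d$, and put $\mu=d/r$.

A \emph{Higgs bundle on $(X,D)$} is a pair $(E,\Phi)$ of a holomorphic vector bundle $E$ on $X$ and an $\mathcal O_X$-linear map $\Phi\colon E\to E\otimes K_X(D)$. In a coordinate $z$ centered at $p_i$ we have $\Phi=\varphi\,dz$ with $z\varphi$ holomorphic, and the \emph{residue} $\operatorname{res}_{p_i}\Phi=(z\varphi)(0)$ is an endomorphism of the fiber $E_{p_i}$, that is, a matrix up to conjugation. The pair is \emph{stable} (\emph{semistable}) if every $\Phi$-invariant subbundle $0\neq E'\subsetneq E$ has slope $\deg E'/\operatorname{rk}E'$ smaller than (at most) the slope of $E$, and \emph{polystable} if it is a direct sum of stable pairs of the same slope. Let $\mathcal M$ be the moduli space of S-equivalence classes of semistable Higgs bundles on $(X,D)$ of rank $r$ and degree $d$. Its points are the isomorphism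 classes of polystable pairs, and the stable pairs form an open subset $\mathcal M^s$. Both carry the analytic topology.

Fix adjoint orbits $\mathcal O_1,\dots,\mathcal O_n\subset\mathfrak{gl}_r(\mathbb C)$ with $\sum_i\operatorname{tr}\mathcal O_i=0$; the residue theorem for $\operatorname{tr}\Phi$ forces this condition. Let $\overline{\mathcal O_i}$ be the Zariski closures. We write $\mathcal M(\overline{\mathcal O})\subset\mathcal M$ for the set of polystable pairs with $\operatorname{res}_{p_i}\Phi\in\overline{\mathcal O_i}$ for all $i$, and $\mathcal M^s(\overline{\mathcal O})=\mathcal M(\overline{\mathcal O})\cap\mathcal M^s$, with the subspace topologies. For orbits $\mathcal O_i'\subset\overline{\mathcal O_i}$, the condition $\operatorname{res}_{p_i}\Phi\in\mathcal O'_i$ for all $i$ defines subsets $\mathcal M(\mathcal O')$ and $\mathcal M^s(\mathcal O')$, the \emph{strata}.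

On the other side, let $\mathcal C_1,\dots,\mathcal C_n\subset GL_r(\mathbb C)$ be conjugacy classes with $\prod_i\det\mathcal C_i=1$ and Zariski closures $\overline{\mathcal C_i}$, and let
\[
\mathcal R(\overline{\mathcal C})=\Big\{(A_1,B_1,\dots,A_g,B_g,M_1,\dots,M_n)\in GL_r(\mathbb C)^{2g}\times\prod_i\overline{\mathcal C_i}\ \Big|\ \prod_{j=1}^g[A_j,B_j]\prod_{i=1}^nM_i=\mathrm{Id}\Big\}.
\]
Let $\chi(\overline{\mathcal C})=\mathcal R(\overline{\mathcal C})/\!/GL_r(\mathbb C)$ be the affine GIT quotient by simultaneous conjugation, with its analytic topology. Its points are the classes of semisimple representations of $\pi_1(X^\circ)$ with local monodromies in the $\overline{\mathcal C_i}$. The irreducible ones form an open subset $\chi^{\mathrm{irr}}(\overline{\mathcal C})$. For classes $\mathcal C'_i\subset\overline{\mathcal C_i}$, the condition $M_i\in\mathcal C_i'$ on the semisimple representative defines strata $\chi(\mathcal C')$ and $\chi^{\mathrm{irr}}(\mathcal C')$.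

The two sets of local data are tied together as follows.

\begin{definition}\label{def:compatible}
The data $(\alpha,\mathcal O,\mathcal C)$, with weights $\alpha_1,\dots,\alpha_n\in[0,1)$, are \emph{compatible in rank $r$ and degree $d$} if
\begin{enumerate}
\item[(a)] $d+r\sum_i\alpha_i=0$;
\item[(b)] the eigenvalues of $\mathcal O_i$ are purely imaginary, $\xi_{i,j}=\sqrt{-1}\,c_{i,j}$ with $c_{i,j}\in\mathbb R$;
\item[(c)] $\mathcal C_i$ has eigenvalues $\lambda_{i,j}=\exp(-2\pi\sqrt{-1}\,\alpha_i+4\pi c_{i,j})$, and its Jordan blocks at $\lambda_{i,j}$ have the same sizes as those of $\mathcal O_i$ at $\xi_{i,j}$.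
\end{enumerate}
\end{definition}

Condition (c) makes sense because $c\mapsto\exp(-2\pi\sqrt{-1}\,\alpha_i+4\pi c)$ is injective on $\mathbb R$. We fix compatible data for the whole paper. Recall that a matrix $Y$ lies in the closure of the conjugacy class of $Y_0$ if and only if it has the characteristic polynomial of $Y_0$ and $\operatorname{rk}(Y-\xi)^m\le\operatorname{rk}(Y_0-\xi)^m$ for all $\xi\in\mathbb C$ and $m\ge1$. Hence the relabeling $\xi_{i,j}\leftrightarrow\lambda_{i,j}$ identifies the orbits $\mathcal O'_i\subset\overline{\mathcal O_i}$ with the classes $\mathcal C_i'\subset\overline{\mathcal C_i}$, compatibly with the closure orders. Passing to a smaller stratum keeps the eigenvalues and breaks up Jordan blocks. In rank one there is a single stratum; the first case with two strata is $r=2$ with $\mathcal O_i$ a single Jordan block, where $\overline{\mathcal O_i}=\mathcal O_i\cup\{\xi\,\mathrm{Id}\}$.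

\subsection{The correspondence and the results}

Regard a pair $(E,\Phi)$ with residues in the $\overline{\mathcal O_i}$ as a tame parabolic Higgs bundle with the single weight $\alpha_i$ and the trivial flag $E_{p_i}\supset0$ at $p_i$. Its parabolic degree is $d+r\sum_i\alpha_i=0$, and parabolic stability is slope stability. Regard a representation of $\pi_1(X^\circ)$ as a filtered local system with trivial filtrations; then stable means irreducible and polystable means semisimple. Simpson's tame non-abelian Hodge correspondence \cite{Simpson90} sends a stable object of the first kind to a stable object of the second kind and matches the residue data by the relabeling above. In concrete terms, $(E,\Phi)$ carries a harmonic metric that grows like $|z|^{\alpha_i}$ at $p_i$, the metric defines a flat connection, and one takes its monodromy (Sections~\ref{sec:harmonic} and~\ref{sec:inputs}). It is known that the correspondence gives a homeomorphism $\mathcal M^s(\mathcal O')\simeq\chi^{\mathrm{irr}}(\mathcal C')$ for each pair of corresponding strata $\mathcal O'\leftrightarrow\mathcal C'$. Together these maps form a bijection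
\[
\Psi\colon\mathcal M^s(\overline{\mathcal O})\longrightarrow\chi^{\mathrm{irr}}(\overline{\mathcal C}).
\]
Is $\Psi$ a homeomorphism? That is, are $\Psi$ and $\Psi^{-1}$ continuous also along sequences whose limit lies in a smaller stratum? The question comes from the work of Lee and Lee \cite{LeeLee}, who describe it as open and note that such a homeomorphism does not appear to be explicitly stated in the literature. The answer is yes.

\begin{theorem}\label{thm:stable}
The bijection $\Psi\colon\mathcal M^s(\overline{\mathcal O})\to\chi^{\mathrm{irr}}(\overline{\mathcal C})$ is a homeomorphism.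
\end{theorem}

Applying the correspondence to each stable summand of a polystable pair gives a bijection $\Psi^{ps}\colon\mathcal M(\overline{\mathcal O})\to\chi(\overline{\mathcal C})$ (Lemma~\ref{lem:bijection}). The second theorem is not needed for the first.

\begin{theorem}\label{thm:polystable}
Let $n\ge1$. Then $\mathcal M(\overline{\mathcal O})$ is closed in $\mathcal M$, and $\Psi^{ps}\colon\mathcal M(\overline{\mathcal O})\to\chi(\overline{\mathcal C})$ is a homeomorphism. It restricts to $\Psi$ on the stable and irreducible loci, and it respects strata.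
\end{theorem}

\subsection{What has to be proved}

Continuity on strata says nothing about how strata are glued: the bijection of $\mathbb C$ that fixes $0$ and sends $t\ne0$ to $1/t$ is a homeomorphism on $\{0\}$ and on $\mathbb C^*$, and it is not continuous. For $\Psi$ the danger is concrete. The size of the harmonic metric at $p_i$ contains powers of $\log|z|$ that depend on the Jordan type of the residue, so the metrics of a sequence and of its limit in a smaller stratum are not mutually bounded near the punctures. Example~\ref{ex:jordan} computes this for a $2\times2$ Jordan block that tends to zero. There the monodromy does converge, which suggests the answer yes, and the example shows the mechanism behind it: one reference metric serves all Jordan types at once, at the price of a logarithmic factor.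

All spaces are metrizable, so we argue with sequences. There are two compactness statements.

\emph{From Higgs bundles to representations} (Section~\ref{sec:limits}). Let $(E_k,\Phi_k)$ converge to $(E,\Phi)$. Interior estimates make the harmonic metrics converge on compact subsets of $X^\circ$ to a harmonic bundle, which extends over $X$ to a polystable pair $(E_\infty,\Phi_\infty)$. The point is to identify $E_\infty$ with $E$. The identity maps of the $E_k$, suitably rescaled, converge to a morphism $E\to E_\infty$; the reference metrics show that it is nonzero and has no poles, and stability makes it an isomorphism.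

\emph{From representations to Higgs bundles} (Section~\ref{sec:hitchin}). Let the monodromies converge. We must exclude that the Higgs bundles leave every compact subset of $\mathcal M$. Since the Hitchin map is proper, it suffices to bound the characteristic polynomials of the $\Phi_k$, and this follows from potential theory for the traces of the exterior powers of the harmonic metrics.

Section~\ref{sec:proofA} combines the two statements. For $n\ge1$ the proof uses only that $\Psi$ is a bijection given by monodromy, not its continuity on strata. In the polystable case the morphism $E\to E_\infty$ may have a kernel, and Section~\ref{sec:polystable} recovers the remaining Jordan--H\"older factors from the exterior powers.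

\subsection{Conventions}\label{sec:conventions}

If $n=0$ there is one stratum, and Theorem~\ref{thm:stable} is the known homeomorphism on strata. From now on $n\ge1$. Then $X^\circ$ is not compact, so its universal cover $\pi\colon\widetilde X^\circ\to X^\circ$ is biholomorphic to $\mathbb C$ or to a disc. We fix a global coordinate $w=w_1+\sqrt{-1}\,w_2$ on it and write $\partial_\nu=\partial/\partial w_\nu$ and $\Delta=\partial_1^2+\partial_2^2=4\partial_w\partial_{\bar w}$. Let $\Gamma$ be the deck group.

Fix coordinates $z_i$ centered at $p_i$, defined on neighborhoods that contain the discs $\{|z_i|<2\}$, with these discs disjoint. Let $X_0=X\setminus\bigcup_i\{|z_i|<1/2\}$, a compact subset of $X^\circ$, and fix a compact set $\Omega\subset\widetilde X^\circ$ whose interior maps onto a neighborhood of $X_0$. Let $\mathbb H=\{\operatorname{Re}\zeta<0\}$ and $\mathbb H_0=\{\operatorname{Re}\zeta\le-\log2\}$, and let $\iota_i\colon\mathbb H\to\widetilde X^\circ$ be a lift of $\zeta\mapsto z_i=e^\zeta$. There is $\delta_i\in\Gamma$ with $\iota_i(\zeta+2\pi\sqrt{-1})=\delta_i\,\iota_i(\zeta)$.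

If $\nabla$ is a flat connection on a bundle $E$ of rank $r$ over $X^\circ$, a \emph{flat trivialization} is an isomorphism $T\colon\pi^*E\to\widetilde X^\circ\times\mathbb C^r$ that carries $\nabla$ to $d$. Its \emph{monodromy} is the homomorphism $\rho\colon\Gamma\to GL_r(\mathbb C)$ with $T(\gamma w)=\rho(\gamma)T(w)$. A flat section continued counterclockwise around $p_i$ is transformed by a conjugate of $\rho(\delta_i)^{-1}$. We choose standard generators $a_j,b_j,m_i$ of $\Gamma$ with $\prod_j[a_j,b_j]\prod_im_i=1$ and $m_i$ conjugate to $\delta_i^{-1}$. This makes $\mathcal R(\overline{\mathcal C})$ a closed subset of $\operatorname{Hom}(\Gamma,GL_r(\mathbb C))$.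

For linear maps between Hermitian spaces, $|\cdot|$ is the Hilbert--Schmidt norm and $|\cdot|_{op}$ the operator norm. The letter $C$ denotes constants that may change from line to line. An endomorphism $Y$ of $\mathbb C^r$ has a \emph{derivation extension} to $\Lambda^j\mathbb C^r$, given by $v_1\wedge\dots\wedge v_j\mapsto\sum_av_1\wedge\dots\wedge Yv_a\wedge\dots\wedge v_j$; this extension is linear in $Y$ and commutes with brackets and adjoints. It defines the Higgs field of $\Lambda^jE$.

One fact of linear algebra is used twice. Let $P(t)=\prod_\lambda(t-\lambda)^{m_\lambda}$, and choose polynomials $P_\lambda$ congruent to $1$ modulo $(t-\lambda)^{m_\lambda}$ and to $0$ modulo the other factors. For every matrix $A$ with characteristic polynomial $P$, the matrix $P_\lambda(A)$ is the projector onto the generalized $\lambda$-eigenspace. Hence \emph{the spectral projectors of a convergent sequence of matrices with fixed characteristic polynomial converge}. Fixed eigenvalues are needed: the projector $s^{-1}A_s$ of $A_s=\left(\begin{smallmatrix}s&1\\0&0\end{smallmatrix}\right)$ is unbounded as $s\to0$.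

\section{Harmonic metrics and two local models}\label{sec:harmonic}

\subsection{Harmonic metrics in a flat frame}

Let $(E,\Phi)$ be a Higgs bundle on a Riemann surface, with $\Phi$ holomorphic, and let $h$ be a Hermitian metric on $E$, linear in the first variable, with Chern connection $\nabla_h$ and curvature $F_h$. In a coordinate $z$ write $\Phi=\varphi\,dz$, $\Phi^\dagger=\varphi^\dagger d\bar z$ and $F_h=F_{z\bar z}\,dz\wedge d\bar z$, so that $F_{z\bar z}=[\nabla_z,\nabla_{\bar z}]$ is a Hermitian endomorphism. For a line bundle with holomorphic frame $e$ one has $F_{z\bar z}=-(\log|e|_h^2)_{z\bar z}$. Put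
\[
\psi=\Phi+\Phi^\dagger,\qquad G_h=F_h+[\Phi,\Phi^\dagger],\qquad G_{z\bar z}=F_{z\bar z}+[\varphi,\varphi^\dagger].
\]
Since $\nabla_{\bar z}\varphi=0$ and, taking adjoints, $\nabla_z\varphi^\dagger=0$, we have $\nabla_h\psi=0$, and $\psi\wedge\psi=[\Phi,\Phi^\dagger]$. So $G_h$ is the curvature of the connection $\nabla=\nabla_h+\psi$. The metric $h$ is \emph{harmonic} if $G_h=0$, that is, if $\nabla$ is flat; then $(E,\Phi,h)$ is a \emph{harmonic bundle}.

In a flat trivialization all of this is encoded in one matrix-valued function. Let $H$ be a smooth map from $\widetilde X^\circ$ to the positive definite Hermitian $r\times r$ matrices. Call $H$ \emph{$\rho$-equivariant} if $H(\gamma w)=\rho(\gamma)^{-*}H(w)\rho(\gamma)^{-1}$, and \emph{harmonic} if $\sum_\nu\partial_\nu(H^{-1}\partial_\nu H)=0$. With $\psi=-\frac12H^{-1}dH=\psi_1dw_1+\psi_2dw_2$, expanding the derivative shows that $H$ is harmonic if and only if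
\begin{equation}\label{eq:harmonic}
\Delta H=\sum_\nu\partial_\nu H\,H^{-1}\partial_\nu H=4H\sum_\nu\psi_\nu^2 .
\end{equation}

\begin{lemma}\label{lem:flatframe}
\begin{enumerate}
\item[(a)] Let $(E,\Phi,h)$ be a harmonic bundle on $X^\circ$, let $T$ be a flat trivialization with monodromy $\rho$, and let $H$ be defined by $h(u,v)=(Tv)^*H\,(Tu)$. Then $H$ is $\rho$-equivariant and harmonic, and in the trivialization $\psi=-\frac12H^{-1}dH$, $\Phi=\psi^{1,0}$ and $\bar\partial_E=\bar\partial-\psi^{0,1}$.
\item[(b)] Conversely, if $H$ is $\rho$-equivariant and harmonic, these formulas define a harmonic bundle on $X^\circ$ with underlying bundle $(\widetilde X^\circ\times\mathbb C^r)/\Gamma$ and monodromy $\rho$.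
\item[(c)] If $H$ is harmonic, so is $\Lambda^jH$, and $-\frac12(\Lambda^jH)^{-1}d\Lambda^jH$ is the derivation extension of $\psi$.
\end{enumerate}
\end{lemma}

\begin{proof}
In (a), $\nabla_h=d-\psi$ preserves $h$ and the components $\psi_\nu$ are self-adjoint, so $v^*\,dH\,u=-2v^*H\psi u$ for constant $u,v$. This gives the formula for $\psi$; the other two formulas are the types of $\psi$ and $\nabla_h$. Equivariance holds because $h$ is pulled back from $X^\circ$.

Now let $H$ be any positive Hermitian matrix function and $\psi=-\frac12H^{-1}dH=\psi_wdw+\psi_{\bar w}d\bar w$. Differentiating $H^{-1}dH$ gives $d\psi=2\psi\wedge\psi$, that is, $\partial_w\psi_{\bar w}-\partial_{\bar w}\psi_w=2[\psi_w,\psi_{\bar w}]$. Also $\sum_\nu\partial_\nu\psi_\nu=2(\partial_w\psi_{\bar w}+\partial_{\bar w}\psi_w)$. Eliminating $\partial_w\psi_{\bar w}$, we get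
\[
\partial_{\bar w}\psi_w-[\psi_{\bar w},\psi_w]=\tfrac14\sum_\nu\partial_\nu\psi_\nu .
\]
So $\psi^{1,0}$ is holomorphic for $\bar\partial-\psi^{0,1}$ exactly when $H$ is harmonic. This finishes (a). For (b), the matrices $H\psi_\nu$ are Hermitian, so $\psi_{\bar w}=\psi_w^\dagger$ and $d-\psi$ preserves $H$; thus $d-\psi$ is the Chern connection of $\bar\partial-\psi^{0,1}$, and $G_h$ is the curvature of $d$. Equivariance gives $\gamma^*\psi=\rho(\gamma)\psi\rho(\gamma)^{-1}$, so the structure descends. For (c), differentiate $\Lambda^jH$ by the product rule, and note that the derivation extension is linear with constant coefficients.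
\end{proof}

Two consequences are used often. With $\Phi=\varphi\,dw$ we have $\psi_1=\varphi+\varphi^\dagger$ and $\psi_2=\sqrt{-1}(\varphi-\varphi^\dagger)$, so the parallelogram law gives $|\psi_1|_h^2+|\psi_2|_h^2=4|\varphi|_h^2$. And for a constant vector $v\ne0$,
\begin{equation}\label{eq:logderivative}
|\partial_\nu\log v^*Hv|=\frac{2|v^*H\psi_\nu v|}{v^*Hv}\le2|\psi_\nu|_h\le4|\varphi|_h .
\end{equation}
Both hold in any holomorphic coordinate.

\begin{definition}
Let $(E,\Phi)$ be a Higgs bundle on $(X,D)$. A harmonic metric $h$ on $(E,\Phi)|_{X^\circ}$ is \emph{adapted} if $|e|_h=O(|z_i|^{\alpha_i-\varepsilon})$ for all $\varepsilon>0$, all $i$ and all local holomorphic sections $e$ of $E$ near $p_i$.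
\end{definition}

The $\varepsilon$ leaves room for powers of $\log|z_i|$; the whole proof takes place in this room.

\subsection{Rank one}

\begin{example}\label{ex:rankone}
On $0<|z|<1$ let $E=\mathcal Oe$, $|e|_h^2=|z|^{2\alpha}$ and $\Phi=\xi\,dz/z$ with $\xi=b+\sqrt{-1}\,c$. The metric is harmonic because $\log|z|^{2\alpha}$ is a harmonic function. With $\vartheta=\arg z$ we have $\nabla_he=\alpha\frac{dz}ze$ and $\psi=2\operatorname{Re}(\xi\,dz/z)=2b\,d\log|z|-2c\,d\vartheta$. So $v=z^{-\alpha}|z|^{-2b}e^{2c\vartheta}e$ is flat, $|v|_h=|z|^{-2b}e^{2c\vartheta}$, and counterclockwise continuation multiplies $v$ by $\exp(-2\pi\sqrt{-1}\,\alpha+4\pi c)$. This is the relabeling of Definition~\ref{def:compatible}: the weight is the argument of the monodromy, the imaginary part of the residue is its modulus, and the real part is the growth rate of flat sections along rays, which vanishes for purely imaginary $\xi$.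
\end{example}

\subsection{A Jordan block that tends to zero}

Throughout, near a puncture,
\[
L=1-\log|z|^2\ge1\quad(0<|z|<1),\qquad(\log L)_{z\bar z}=-|z|^{-2}L^{-2},
\]
where the second formula follows from $L_z=-1/z$ and $L_{z\bar z}=0$.

\begin{example}\label{ex:jordan}
On $|z|<1$ let $E=\mathcal Oe_1\oplus\mathcal Oe_2$, and for $0\le t\le1$ let $\Phi_te_1=0$ and $\Phi_te_2=t\,e_1\,dz/z$. The residue is a Jordan block for $t>0$ and zero for $t=0$. Consider a diagonal metric $|e_1|^2=\ell^{-1}$, $|e_2|^2=\ell$. In the orthonormal frame, $\varphi_t$ has the single entry $tz^{-1}\ell^{-1}$, so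
\begin{equation}\label{eq:modelG}
G_{z\bar z}=\big((\log\ell)_{z\bar z}+t^2|z|^{-2}\ell^{-2}\big)\operatorname{diag}(1,-1).
\end{equation}
The function $\ell_t=1-t\log|z|^2$ satisfies $(\log\ell_t)_{z\bar z}=-t^2|z|^{-2}\ell_t^{-2}$, so $h_t=\operatorname{diag}(\ell_t^{-1},\ell_t)$ is harmonic for $\Phi_t$, and it is adapted with weight $0$. With $\omega=dz/z$ and $\ell=\ell_t$ the flat connection is
\[
\nabla e_1=t\ell^{-1}\omega\,e_1+t\ell^{-2}\bar\omega\,e_2,\qquad\nabla e_2=t\omega\,e_1-t\ell^{-1}\omega\,e_2 .
\]
Since $d(\ell^{-1})=t\ell^{-2}(\omega+\bar\omega)$, the section $v_1=e_1-\ell^{-1}e_2$ is flat: in $\nabla v_1$ the coefficient of $e_1$ is $t\ell^{-1}\omega-t\ell^{-1}\omega$ and that of $e_2$ is $t\ell^{-2}(\bar\omega-\omega-\bar\omega+\omega)$. Next $\nabla e_2=t\omega\,v_1$, so $v_2=e_2-t\log z\;v_1$ is flat. Counterclockwise continuation fixes $v_1$ and sends $v_2$ to $v_2-2\pi\sqrt{-1}\,t\,v_1$. Tensoring with Example~\ref{ex:rankone} produces arbitrary $\alpha$ and $\xi$.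
\end{example}

The example shows three things. First, the monodromy has the Jordan type of the residue and tends to the identity as $t\to0$, so locally the correspondence is continuous across the two strata. Second, $h_t\to h_0$ on compact subsets of the punctured disc, but for each $t>0$ the ratio $\ell_t$ is unbounded at the puncture, so $h_t$ is not a small perturbation of $h_0$. Third, take the single metric $h_1=\operatorname{diag}(L^{-1},L)$, made for the largest Jordan type, as a reference for every $\Phi_t$. By \eqref{eq:modelG} its failure to be harmonic is $(t^2-1)|z|^{-2}L^{-2}\operatorname{diag}(1,-1)$, which is bounded by $(-\log L)_{z\bar z}$ uniformly in $t$, and indeed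
\[
\operatorname{tr}(h_1^{-1}h_t)=L/\ell_t+\ell_t/L\le2L\qquad(0\le t\le1).
\]
The comparison is uniform in $t$ and loses only a power of $L$, which the definition of an adapted metric does not see. Section~\ref{sec:limits} obtains such a bound in general from the maximum principle, with $\log L$ as a barrier.

\section{Estimates for harmonic metrics}\label{sec:estimates}

The estimates of this section come from one formula. Let $s$ be a holomorphic section of a Hermitian holomorphic bundle. Then $\partial_{\bar z}|s|^2=\langle s,\nabla_zs\rangle$ and $\nabla_{\bar z}\nabla_zs=-F_{z\bar z}s$, so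
\begin{equation}\label{eq:bochner}
(|s|^2)_{z\bar z}=|\nabla_zs|^2-\langle F_{z\bar z}s,s\rangle .
\end{equation}
Since $|\partial_z|s|^2|^2=|\langle\nabla_zs,s\rangle|^2\le|\nabla_zs|^2|s|^2$, it follows that, where $s\neq0$,
\begin{equation}\label{eq:logbochner}
(\log|s|^2)_{z\bar z}\ge-\langle F_{z\bar z}s,s\rangle/|s|^2 .
\end{equation}

The first application says that a harmonic metric cannot make the Higgs field much larger than its eigenvalues. It turns holomorphic information, the characteristic polynomial, into a bound on $\psi$.

\begin{lemma}\label{lem:higgsbound}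
Let $(E,\varphi\,dz,h)$ be a harmonic bundle of rank $r$ on $|z|<R$, with all eigenvalues of $\varphi$ bounded in modulus by $m$. Then $|\varphi|_h\le c_r(R^{-1}+m)$ on $|z|<R/2$, with $c_r$ depending only on $r$.
\end{lemma}

\begin{proof}
We may assume $\varphi\not\equiv0$. Put $P=[\varphi,\varphi^\dagger]$ and $u=\log|\varphi|^2$. On $\operatorname{End}E$ the curvature is $F_{z\bar z}=-\operatorname{ad}P$, and $\langle[P,\varphi],\varphi\rangle=\operatorname{tr}(P\varphi\varphi^\dagger-\varphi P\varphi^\dagger)=\operatorname{tr}P^2=|P|^2$. So \eqref{eq:logbochner} gives $u_{z\bar z}\ge|P|^2/|\varphi|^2$ where $\varphi\ne0$.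

The commutator $P$ controls the nilpotent part of $\varphi$. At a point choose an orthonormal basis in which $\varphi=\Xi+N$ with $\Xi$ diagonal and $N$ strictly upper triangular. Then $P_{aa}=\sum_{b>a}|N_{ab}|^2-\sum_{b<a}|N_{ba}|^2$, hence
\[
|N|^2\le\sum_{a<b}(b-a)|N_{ab}|^2=-\sum_aa\,P_{aa}\le C_r|P|,\qquad C_r=\Big(\sum_{a\le r}a^2\Big)^{1/2}.
\]
Since $|\varphi|^2=|\Xi|^2+|N|^2$ and $|\Xi|^2\le rm^2$, at points where $\varphi\neq0$ and $|\varphi|^2\ge2rm^2$ we have $|N|^2\ge|\varphi|^2/2$, and so $u_{z\bar z}\ge c\,e^u$ with $c=1/(4C_r^2)$.

Replace $R$ by a slightly smaller radius, still called $R$, so that $u$ is bounded above; the general case follows by letting the radius increase. The function $v=\log\big(2c^{-1}R^2(R^2-|z|^2)^{-2}\big)$ satisfies $v_{z\bar z}=2R^2(R^2-|z|^2)^{-2}=c\,e^v$, tends to $\infty$ at the boundary, and has $e^v\ge2c^{-1}R^{-2}$. Let $z_0$ be a maximum point of $u-v$. If both $u(z_0)>v(z_0)$ and $e^{u(z_0)}\ge2rm^2$ held, then $0\ge(u-v)_{z\bar z}(z_0)\ge c(e^u-e^v)(z_0)>0$. So one of them fails, and $e^{u-v}\le\max(1,crm^2R^2)$ everywhere. On $|z|<R/2$ we have $e^v\le\frac{32}9c^{-1}R^{-2}$,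 so $|\varphi|^2\le\frac{32}9\max(c^{-1}R^{-2},rm^2)$.
\end{proof}

The second application compares a harmonic metric with an arbitrary one.

\begin{lemma}\label{lem:comparison}
Let $h$ be a harmonic metric and $h_0$ any metric on a Higgs bundle $(E,\varphi\,dz)$, and let $G^0=(G_{h_0})_{z\bar z}$. Then $\big(\log\operatorname{tr}(h_0^{-1}h)\big)_{z\bar z}\ge-|G^0|_{h_0,op}$. If $h_0$ is harmonic too and $\operatorname{tr}(h_0^{-1}h)$ is constant, then $h$ and $h_0$ define the same flat connection.
\end{lemma}

\begin{proof}
View $T=\mathrm{id}_E$ as a holomorphic section of $\operatorname{Hom}((E,h_0),(E,h))$; then $|T|^2=\operatorname{tr}(h_0^{-1}h)$. This bundle has the Higgs field $\theta(S)=\varphi S-S\varphi$ with adjoint $\theta^\dagger(S)=\varphi^{\dagger_h}S-S\varphi^{\dagger_{h_0}}$. Left and right multiplications commute, so $[\theta,\theta^\dagger]S=[\varphi,\varphi^{\dagger_h}]S-S[\varphi,\varphi^{\dagger_{h_0}}]$, while the curvature is $S\mapsto F_hS-SF_{h_0}$. As $G_h=0$, we get $F_{z\bar z}S=-SG^0-[\theta,\theta^\dagger]S$. Since $\theta T=0$,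
\[
-\langle F_{z\bar z}T,T\rangle=\langle TG^0,T\rangle+|\theta^\dagger T|^2\ge-|G^0|_{op}|T|^2 ,
\]
and \eqref{eq:logbochner} gives the inequality. If $G^0=0$ and $|T|^2$ is constant, \eqref{eq:bochner} reads $0=|\nabla_zT|^2+|\theta^\dagger T|^2$. Then $\nabla_zT=0$ says that the two Chern connections agree, and $\theta^\dagger T=0$ says that the two adjoints of $\varphi$ agree.
\end{proof}

The next form of the maximum principle makes bounds uniform: a growth condition whose constants are not controlled yields a bound that depends only on boundary values.

\begin{lemma}\label{lem:maxprinciple}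
Let $u$ be continuous on $0<|z|\le1/2$ and subharmonic on $0<|z|<1/2$. If for every $\varepsilon>0$ there is $C_\varepsilon$ with $u\le C_\varepsilon+\varepsilon\log(1/|z|)$, then $u\le\max_{|z|=1/2}u$.
\end{lemma}

\begin{proof}
The function $u+2\varepsilon\log(2|z|)$ is subharmonic, tends to $-\infty$ at $0$, and equals $u$ on $|z|=1/2$. So it is at most $\max_{|z|=1/2}u$. Let $\varepsilon\to0$.
\end{proof}

Adaptedness is only an upper bound. The degree condition turns it into a two-sided bound, and this gives uniqueness of the flat connection.

\begin{lemma}\label{lem:adapted}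
Let $(E,\Phi)$ be a Higgs bundle on $(X,D)$ of rank $r$ and degree $d$, and let $h$ be an adapted harmonic metric.
\begin{enumerate}
\item[(a)] In a holomorphic frame of $E$ near $p_i$, the matrix of $h$ satisfies $c_\varepsilon|z_i|^{2\alpha_i+\varepsilon}\le h\le C_\varepsilon|z_i|^{2\alpha_i-\varepsilon}$ for every $\varepsilon>0$, with $c_\varepsilon>0$.
\item[(b)] Any other adapted harmonic metric $h'$ defines the same flat connection as $h$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\epsilon_1,\dots,\epsilon_r$ be the frame. The upper bound follows from the definition and $|h(\epsilon_a,\epsilon_b)|\le|\epsilon_a|_h|\epsilon_b|_h$. Since $\operatorname{tr}F_h=-\operatorname{tr}[\Phi,\Phi^\dagger]=0$, the function $\log\det h=\log|\epsilon_1\wedge\dots\wedge\epsilon_r|_h^2$ is harmonic on a punctured disc, and it is bounded above by $(2r\alpha_i-\varepsilon)\log|z_i|+C_\varepsilon$. B\^ocher's theorem says that a nonnegative harmonic function on a punctured disc is a nonnegative multiple of $\log(1/|z|)$ plus a harmonic function on the disc. Applied to the difference, it gives $\log\det h=2\kappa_i\log|z_i|+(\text{harmonic})$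 with $2\kappa_i\ge2r\alpha_i-\varepsilon$ for all $\varepsilon$, so $\kappa_i\ge r\alpha_i$. Let $s$ be a nonzero meromorphic section of $\det E$. Then $\partial\log|s|_h^2$ is a meromorphic $1$-form on $X$ with residue $\operatorname{ord}_ps$ at $p\in X^\circ$ and $\operatorname{ord}_{p_i}s+\kappa_i$ at $p_i$, and the residue theorem gives $d+\sum_i\kappa_i=0$. Since $d+r\sum_i\alpha_i=0$, we get $\kappa_i=r\alpha_i$ for all $i$, and $\det h\ge c|z_i|^{2r\alpha_i}$. The smallest eigenvalue of $h$ is at least $\det h$ divided by the $(r-1)$-st power of the largest, hence at least $c'|z_i|^{2\alpha_i+(r-1)\varepsilon}$, for every $\varepsilon>0$.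

(b) By Lemma~\ref{lem:comparison}, $u=\log\operatorname{tr}(h^{-1}h')$ is subharmonic on $X^\circ$, and by (a) it satisfies the hypothesis of Lemma~\ref{lem:maxprinciple} at each $p_i$. So $u$ attains its supremum over $X^\circ$ at a point of $X_0$, and by the strong maximum principle it is constant. Apply the second part of Lemma~\ref{lem:comparison}.
\end{proof}

The degree hypothesis cannot be dropped in (a): $h$ is also adapted to the subsheaf $E(-p_i)$, and in the frame $z_i\epsilon_a$ its matrix is $O(|z_i|^{2\alpha_i+2-\varepsilon})$.

\section{The correspondence and the moduli spaces}\label{sec:inputs}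

\subsection{Simpson's theorems}

\begin{theorem}[Simpson \cite{Simpson90}]\label{thm:S1}
A polystable Higgs bundle $(E,\Phi)$ on $(X,D)$ of rank $r$ and degree $d$ with $\operatorname{res}_{p_i}\Phi\in\overline{\mathcal O_i}$ carries an adapted harmonic metric $h$ whose filtered local system has trivial filtration: along rays into $p_i$, flat sections satisfy $|v|_h=O(|z_i|^{-\varepsilon})$ for all $\varepsilon>0$. For stable $(E,\Phi)$, the point $\Psi([E,\Phi])$ is the class of the monodromy of $\nabla$.
\end{theorem}

By Lemma~\ref{lem:adapted}(b), every adapted harmonic metric gives the same monodromy.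

In the other direction, let $(V,\Phi,h)$ be a harmonic bundle of rank $r$ on $X^\circ$. It is \emph{tame} if near each $p_i$ the eigenvalues of $\varphi$, where $\Phi=\varphi\,dz_i$, are $O(1/|z_i|)$. For $a=(a_1,\dots,a_n)\in\mathbb R^n$ let $V_a$ be the sheaf on $X$ of holomorphic sections $s$ of $V$ with $|s|_h=O(|z_i|^{a_i-\varepsilon})$ near $p_i$ for all $\varepsilon>0$. Near $p_i$ it depends on one real number $a$, decreases in $a$, and satisfies $V_{a+1}=z_iV_a$. The number $a$ is a \emph{jump} at $p_i$ if $\operatorname{Gr}_a=V_a/V_{a+\varepsilon}$ is nonzero for small $\varepsilon>0$. The \emph{parabolic degree} is $\deg V_0+\sum_i\sum_{0\le a<1}a\dim\operatorname{Gr}_a$, and stability of the filtered Higgs bundle $(V_\bullet,\Phi)$ is defined by comparing parabolic slopes of invariant subbundles with their induced filtrations.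

\begin{theorem}[Simpson \cite{Simpson90}]\label{thm:S2}
For a tame harmonic bundle $(V,\Phi,h)$ on $X^\circ$, the sheaves $V_a$ form a filtered Higgs bundle with logarithmic Higgs field: each $V_a$ is a vector bundle on $X$ and $\Phi(V_a)\subset V_a\otimes K_X(D)$. It is polystable of parabolic degree $0$, and stable if the monodromy is irreducible. A jump $a$ at $p_i$ with residue eigenvalue $b+\sqrt{-1}\,c$ on $\operatorname{Gr}_a$ corresponds to a jump $-2b$ of the growth filtration of flat sections with monodromy eigenvalue $\exp(-2\pi\sqrt{-1}\,a+4\pi c)$, with multiplicities.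
\end{theorem}

We use this theorem through the following consequence. It is the place where the single weight matters: all eigenvalues of $\mathcal C_i$ have the same argument.

\begin{corollary}\label{cor:extension}
Let $(V,\Phi,h)$ be a tame harmonic bundle of rank $r$ on $X^\circ$ with monodromy $\rho\in\mathcal R(\overline{\mathcal C})$. Then all jumps at $p_i$ lie in $\alpha_i+\mathbb Z$, and $(V_\alpha,\Phi)$ with $\alpha=(\alpha_1,\dots,\alpha_n)$ is a polystable Higgs bundle on $(X,D)$ of rank $r$ and degree $d$, stable if $\rho$ is irreducible. The metric $h$ is adapted to it.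
\end{corollary}

\begin{proof}
Let $a$ be a jump at $p_i$. By Theorem~\ref{thm:S2} there is a real $c$ such that $\exp(-2\pi\sqrt{-1}\,a+4\pi c)$ is an eigenvalue of a matrix in $\overline{\mathcal C_i}$, hence equals some $\lambda_{i,j}$. Comparing arguments gives $a\in\alpha_i+\mathbb Z$. As there is no jump in $[0,\alpha_i)$, we have $V_0=V_\alpha$; as $\alpha_i$ is the only jump in $[\alpha_i,\alpha_i+1)$, we have $\operatorname{Gr}_{\alpha_i}=V_{\alpha}/z_iV_{\alpha}$, of dimension $r$. So the parabolic degree is $\deg V_\alpha+r\sum_i\alpha_i$, and its vanishing gives $\deg V_\alpha=d$. An invariant subbundle $V'\subset V_\alpha$ with the induced filtration also has jumps only in $\alpha_i+\mathbb Z$, so its parabolic slope is its slope plus $\sum_i\alpha_i$. Thus parabolic stability and polystability are slope stability and polystability of $V_\alpha$. Adaptedness is the definition of $V_\alpha$.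
\end{proof}

\begin{lemma}\label{lem:bijection}
Sending a polystable pair to the class of the monodromy of an adapted harmonic metric defines a bijection $\Psi^{ps}\colon\mathcal M(\overline{\mathcal O})\to\chi(\overline{\mathcal C})$. These monodromies are semisimple. The map $\Psi^{ps}$ restricts to $\Psi$ and maps $\mathcal M(\mathcal O')$ onto $\chi(\mathcal C')$.
\end{lemma}

\begin{proof}
We apply the bijections on strata in all ranks $r'\le r$, with the same weights $\alpha$. Let $(E',\Phi')$ be stable of rank $r'$ and slope $\mu=-\sum_i\alpha_i$, with residue eigenvalues at $p_i$ among the $\xi_{i,j}$. Its residue orbits have total trace zero, and with the relabeled conjugacy classes they form compatible data in rank $r'$ and degree $d'=r'\mu$; the product of the determinants of these classes is $\exp(-2\pi\sqrt{-1}\,r'\sum_i\alpha_i)\cdot\exp(0)=\exp(2\pi\sqrt{-1}\,d')=1$. Conversely, let $\rho'$ be irreducible of rank $r'$ with eigenvalues of $\rho'(m_i)$ among the $\lambda_{i,j}$. The relation $\prod_i\det\rho'(m_i)=1$ reads $\exp(-2\pi\sqrt{-1}\,r'\sum_i\alpha_i)\exp(4\pi c)=1$, where $c$ is the sum of the corresponding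 real numbers $c_{i,j}$. So $c=0$ and $d'=-r'\sum_i\alpha_i$ is an integer, and the local monodromy classes of $\rho'$ belong to compatible data in rank $r'$ and degree $d'$. Hence such $(E',\Phi')$ and such $\rho'$ correspond bijectively, with matching Jordan types.

A polystable pair of slope $\mu$ is a direct sum of stable pairs, and a semisimple representation is a direct sum of irreducible ones, with summands unique up to isomorphism and order. The direct sum of adapted harmonic metrics is adapted and harmonic, so by Lemma~\ref{lem:adapted}(b) the monodromy of a polystable pair is the direct sum of the monodromies of its summands. The Jordan blocks of a direct sum are those of the summands, so the residues lie in $\mathcal O_i'$ if and only if the local monodromies lie in $\mathcal C_i'$.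
\end{proof}

\subsection{Semistable pairs of equal slope}

\begin{lemma}\label{lem:semistable}
Let $E'$ and $E''$ be semistable Higgs bundles on $(X,D)$ of slope $\mu$.
\begin{enumerate}
\item[(a)] An invariant subbundle of $E'$ of slope $\mu$, and a quotient of $E'$ of slope $\mu$ by an invariant subbundle, are semistable.
\item[(b)] If $f\colon E'\to E''$ is a nonzero morphism of Higgs bundles, then $\operatorname{im}f$ is an invariant subbundle of slope $\mu$, $\ker f$ is zero or an invariant subbundle of slope $\mu$, and $f$ has constant rank on $X$.
\end{enumerate}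
\end{lemma}

\begin{proof}
(a) An invariant subbundle of the subbundle is one of $E'$. An invariant subbundle $W$ of the quotient $E'/J$ has an invariant preimage of degree $\deg W+\mu\operatorname{rk}J\le\mu(\operatorname{rk}W+\operatorname{rk}J)$.

(b) The kernel is invariant, and it is a subbundle because $E'/\ker f\cong I=\operatorname{im}f$ is torsion-free. Semistability of $E'$ gives $\deg I\ge\mu\operatorname{rk}I$. The saturation $\bar I$ of $I$ in $E''$ is invariant, because $\bar I\to(E''/\bar I)\otimes K_X(D)$ vanishes generically, and $\deg I\le\deg\bar I\le\mu\operatorname{rk}I$. So all inequalities are equalities and $I=\bar I$. Then $f$ is a surjection onto a subbundle, so it has constant rank.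
\end{proof}

Recall the Jordan--H\"older theorem: a semistable pair $E$ of slope $\mu$ has a filtration by invariant subbundles with stable quotients of slope $\mu$, and the direct sum $\operatorname{gr}E$ of the quotients does not depend on the filtration. Two pairs are S-equivalent if their graded objects are isomorphic, and $\operatorname{gr}E\cong E$ for polystable $E$. If $E$ has a filtration with semistable quotients of slope $\mu$, refining it shows that $\operatorname{gr}E$ is the sum of the graded objects of the quotients.

\subsection{Lifting convergent sequences}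

A \emph{good quotient} by a reductive group $G$ is an affine $G$-invariant morphism $\varpi\colon Z\to Y$ with $\mathcal O_Y=(\varpi_*\mathcal O_Z)^G$. It is surjective, and each fiber contains exactly one closed orbit. One example is $\mathcal R(\overline{\mathcal C})\to\chi(\overline{\mathcal C})$, $\rho\mapsto[\rho]$. The semisimplification of $\rho$ lies in the closure of its orbit, so $[\rho]$ is the class of the semisimplification and the closed orbits are those of semisimple representations. In particular, if $[\rho]$ is an irreducible point then $\rho$ itself is irreducible. The other example is the Higgs moduli space. The \emph{Hitchin map} sends $(E,\Phi)$ to the coefficients $a_m\in H^0(X,K_X(D)^m)$, $1\le m\le r$, of the characteristic polynomial of $\Phi$.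

\begin{theorem}[Nitsure \cite{Nitsure}]\label{thm:nitsure}
The space $\mathcal M$ is a good quotient by a reductive group of a quasi-projective scheme $Q$ that carries a universal semistable Higgs bundle $(\mathcal E,\Phi_{\mathcal E})$ on $Q\times X$. Closed orbits correspond to polystable pairs, and $\mathcal M^s$ is open in $\mathcal M$. The Hitchin map $\mathcal M\to\bigoplus_mH^0(X,K_X(D)^m)$ is proper.
\end{theorem}

This is the case $\mathcal L=K_X(D)$ of the theory of pairs $E\to E\otimes\mathcal L$; for the construction see also \cite{SimpsonModuli}, on moduli of $\Lambda$-modules, with $\Lambda=\operatorname{Sym}^\bullet(\mathcal L^{-1})$.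

Analysis needs actual bundles and representations rather than classes, so we lift convergent sequences. The tool is the theorem of Kempf and Ness \cite{KempfNess}: if a reductive group $G$ acts linearly on $V$ with a norm invariant under a maximal compact subgroup, the set $\mathcal K\subset V$ of vectors of minimal norm in their orbit is the zero set of the moment map, so a closed cone; every closed orbit meets $\mathcal K$, and orbits through $\mathcal K$ are closed.

\begin{lemma}\label{lem:lifting}
Let $\varpi\colon Z\to Y$ be one of the two good quotients above, and let $y_k\to y$ in $Y$. After passing to a subsequence there are $q_k\to q$ in $Z$ with closed orbits, $\varpi(q_k)=y_k$ and $\varpi(q)=y$.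
\end{lemma}

\begin{proof}
Replace $Y$ by an affine neighborhood of $y$ and $Z$ by its preimage, which is affine. This does not change which orbits are closed, because each orbit lies in a fiber. Then $Z$ is a closed $G$-subscheme of a representation $V$. Let $f_1,\dots,f_s$ be homogeneous generators of $\mathbb C[V]^G$, of degrees $d_l>0$. A nonzero $v\in\mathcal K$ has a closed orbit different from $\{0\}$, and invariants separate closed orbits, so some $f_l(v)\ne0$. The function $\sum_l|f_l|^{2/d_l}$ is therefore positive on the compact set $\mathcal K\cap\{|v|=1\}$, and by homogeneity $|v|^2\le C\sum_l|f_l(v)|^{2/d_l}$ on $\mathcal K$. Choose $q_k\in\mathcal K$ in the closed orbit over $y_k$. The functions $f_l|_Z$ are pulled back from $Y$, so $f_l(q_k)$ converges and the $q_k$ are bounded. A subsequence converges to some $q\in\mathcal K\cap Z$, and $\varpi(q)=y$ by continuity.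
\end{proof}

It remains to say what convergence in $Q$ means for the bundles. Let $U_i=\{|z_i|<1\}$ for $i\le n$, and fix finitely many further coordinate discs $U_l$, $l>n$, each relatively compact in a larger coordinate disc, which cover $X\setminus\bigcup_{i\le n}U_i$ and whose closures miss $\{|z_i|\le7/8\}$ for all $i$.

\begin{definition}\label{def:convergence}
Let $(E_k,\Phi_k)$ and $(E,\Phi)$ be Higgs bundles on $(X,D)$ of rank $r$ and degree $d$. We write $(E_k,\Phi_k)\to(E,\Phi)$ if there are holomorphic frames of $E_k$ and $E$ on neighborhoods of each $\overline{U_l}$, called \emph{converging frames}, such that the transition matrices converge uniformly on $\overline{U_l}\cap\overline{U_{l'}}$ and the matrices of the Higgs fields converge uniformly on $\overline{U_l}$. Here the matrix of the Higgs field is taken with respect to $dz_i/z_i$ on $U_i$, $i\le n$, and with respect to the coordinate differential on the other discs.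
\end{definition}

By Cauchy's estimates all derivatives converge on compact subsets of the open discs. The residues converge as matrices, and the characteristic coefficients converge in $H^0(X,K_X(D)^m)$.

\begin{corollary}\label{cor:liftHiggs}
If $x_k\to x$ in $\mathcal M$, then after passing to a subsequence the polystable representatives satisfy $(E_k,\Phi_k)\to(E,\Phi)$.
\end{corollary}

\begin{proof}
Lemma~\ref{lem:lifting} gives $q_k\to q$ in $Q$ with closed orbits, so the fibers $(E_k,\Phi_k)$ and $(E,\Phi)$ of the universal family over $q_k$ and $q$ are the polystable representatives. Let $U=U_l\Subset U'$ with $U'$ a larger coordinate disc, and let $W$ be a Stein neighborhood of $q$ in $Q^{an}$. The bundle $\mathcal E|_{\{q\}\times U'}$ is trivial. By Cartan's Theorem B on the Stein space $W\times U'$, applied to $\mathcal E$ tensored with the ideal sheaf of $\{q\}\times U'$, a frame extends to sections of $\mathcal E$ on $W\times U'$. They form a frame on an open set containing $\{q\}\times\overline U$, hence, by compactness, on $W_1\times U''$ for neighborhoods $W_1$ of $q$ and $U''$ of $\overline U$. The transition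 matrices of these frames and the matrices of $\Phi_{\mathcal E}$ are continuous in both variables, so they converge uniformly on the compact sets in Definition~\ref{def:convergence} as $q_k\to q$.
\end{proof}

\section{Convergent representations have bounded Hitchin image}\label{sec:hitchin}

\begin{proposition}\label{prop:hitchin}
Let $(E_k,\Phi_k)$ be polystable pairs in $\mathcal M(\overline{\mathcal O})$, with metrics $h_k$ from Theorem~\ref{thm:S1}, and suppose that in suitable flat trivializations the monodromies $\rho_k$ converge in $\operatorname{Hom}(\Gamma,GL_r(\mathbb C))$. Then the characteristic coefficients $a_{m,k}\in H^0(X,K_X(D)^m)$ of $\Phi_k$ are bounded.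
\end{proposition}

Let $H_k$ be the matrices of the $h_k$. By \eqref{eq:harmonic}, $\Delta\operatorname{tr}H_k=4\sum_\nu\operatorname{tr}(H_k\psi_{k,\nu}^2)$, so an upper bound for $\operatorname{tr}H_k$ gives an integral bound for $\psi_k$. There are two difficulties. We know $H_k$ only up to its equivariance, so after normalizing $\operatorname{tr}H_k$ on $\Omega$ we must show that it stays bounded on larger sets, also toward the punctures. And the trace sees $\psi_k$ only in the directions where $H_k$ is large: $H_k=\operatorname{diag}(1,e^{-kw_1})$ is harmonic, and on $w_1>0$ we have $\Delta\operatorname{tr}H_k=k^2e^{-kw_1}\to0$ while $|\psi_{k,1}|=k/2$. The first difficulty is met by a Phragm\'en--Lindel\"of argument, the second by using all exterior powers, each with its own normalization.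

\subsection{Upper bounds for equivariant harmonic metrics}

\begin{lemma}\label{lem:subharmonic}
If $H$ is harmonic, then $\log v^*Hv$, for a constant vector $v\ne0$, and $\log\operatorname{tr}\Lambda^jH$ are subharmonic.
\end{lemma}

\begin{proof}
A smooth function $f>0$ has $\log f$ subharmonic if and only if $|df|^2\le f\Delta f$. For $f=v^*Hv$, \eqref{eq:harmonic} gives $\Delta f=\sum_\nu|H^{-1/2}\partial_\nu Hv|^2$, and $\partial_\nu f=(H^{1/2}v)^*H^{-1/2}\partial_\nu Hv$, so the inequality is Cauchy--Schwarz. It passes to finite sums, because $|d\sum f_l|\le\sum(f_l\Delta f_l)^{1/2}\le(\sum f_l)^{1/2}(\sum\Delta f_l)^{1/2}$. Finally $\Lambda^jH$ is harmonic by Lemma~\ref{lem:flatframe}(c), and its trace is a sum of functions $v^*\Lambda^jHv$.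
\end{proof}

Let $\Sigma=\{\zeta\in\mathbb H_0:0\le\operatorname{Im}\zeta\le2\pi\}$. We say that $H$ has \emph{slow growth} if for all $i$ and $\varepsilon>0$ there is $C_\varepsilon$ with $\operatorname{tr}H(\iota_i(\zeta))\le C_\varepsilon e^{\varepsilon|\operatorname{Re}\zeta|}$ on $\Sigma$.

\begin{lemma}\label{lem:slowgrowth}
Let $(E,\Phi,h)$ be as in Theorem~\ref{thm:S1}, and let $H$ be the matrix of $h$ in a flat trivialization. Then $\Lambda^jH$ has slow growth for $1\le j\le r$.
\end{lemma}

\begin{proof}
Since $\operatorname{tr}\Lambda^jH\le(\operatorname{tr}H)^j$, it suffices to treat $j=1$. In the coordinate $\zeta$ the Higgs field is $(z_i\varphi)\,d\zeta$, and the eigenvalues of $z_i\varphi$ are bounded on $|z_i|\le1$. Lemma~\ref{lem:higgsbound} on discs of radius $\log2$ centered in $\mathbb H_0$ bounds $|z_i\varphi|_h$ on $\mathbb H_0$. By \eqref{eq:logderivative}, $\log v^*Hv$ varies by a bounded amount along the vertical segments of $\Sigma$. On the ray $\operatorname{Im}\zeta=0$, Theorem~\ref{thm:S1} gives $v^*Hv\le C_\varepsilon e^{\varepsilon|\operatorname{Re}\zeta|}$. Sum over the standard basis vectors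 $v$.
\end{proof}

\begin{lemma}\label{lem:propagation}
Let $\sigma_k\to\sigma$ in $\operatorname{Hom}(\Gamma,GL_{r'}(\mathbb C))$, with the characteristic polynomial of $\sigma_k(\delta_i)$ independent of $k$ for every $i$. Let $H_k$ be $\sigma_k$-equivariant and harmonic, of slow growth with constants that may depend on $k$, and with $\sup_\Omega\operatorname{tr}H_k=1$. Then $\operatorname{tr}H_k$ is bounded uniformly in $k$ on every compact set $Z\subset\widetilde X^\circ$.
\end{lemma}

\begin{proof}
For fixed $\gamma$ the matrices $\sigma_k(\gamma)^{-1}$ are bounded, so by equivariance a uniform bound on a set gives a uniform bound on each translate. The translates of the interior of $\Omega$ cover $\pi^{-1}(X_0)$, so finitely many cover $Z\cap\pi^{-1}(X_0)$, and the claim holds for compact subsets of $\pi^{-1}(X_0)$. The open sets $\gamma\iota_i(\{\zeta\in\mathbb H:|\zeta|<s\})$, with $\gamma\in\Gamma$ and $s>0$, cover $\pi^{-1}(U_i\setminus\{p_i\})$, so finitely many cover the compact set $Z\cap\pi^{-1}(\{|z_i|\le1/2\})$. It therefore suffices to bound $H_k\circ\iota_i$ on compact subsets of $\mathbb H_0$.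

We would like to apply the maximum principle on $\mathbb H_0$, but on the boundary line $H_k\circ\iota_i$ grows with the powers of $A_k=\sigma_k(\delta_i)$. On a generalized eigenvector this growth is an exponential in $\operatorname{Im}\zeta$ times a polynomial, and both factors can be removed by harmonic functions. Let $\lambda$ be an eigenvalue of $A_k$ and $v$ a unit vector in its generalized eigenspace. For $s\in\mathbb Z$,
\[
A_k^{-s}v=\lambda^{-s}\sum_{l<r'}\binom{-s}l(\lambda^{-1}A_k-1)^lv,\qquad\Big|\binom{-s}l\Big|\le(1+|s|)^l ,
\]
so $|A_k^{-s}v|\le C|\lambda|^{-s}(1+|s|)^{r'}$ with $C$ independent of $k$, $v$ and $s$. Let $f=v^*(H_k\circ\iota_i)v$ and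
\[
\omega(\zeta)=\log f(\zeta)+\frac{\operatorname{Im}\zeta}\pi\log|\lambda|-2r'\log|\zeta-1| ,
\]
which is subharmonic on $\mathbb H$ by Lemma~\ref{lem:subharmonic}. Write $\zeta\in\mathbb H_0$ as $\zeta_0+2\pi\sqrt{-1}\,s$ with $0\le\operatorname{Im}\zeta_0<2\pi$. Equivariance gives $f(\zeta)\le|A_k^{-s}v|^2\operatorname{tr}H_k(\iota_i(\zeta_0))$. The term $-2s\log|\lambda|$ in the logarithm of the right side cancels against $\frac{\operatorname{Im}\zeta}\pi\log|\lambda|$ up to a bounded amount. From $|\zeta-1|\ge1$ and $|\operatorname{Im}\zeta|\ge2\pi(|s|-1)$ we get $1+|s|\le2+|\zeta-1|/2\pi\le3|\zeta-1|$. Hence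
\[
\omega(\zeta)\le C_1+\log\operatorname{tr}H_k(\iota_i(\zeta_0)),
\]
with $C_1$ independent of $k$ and $v$. On the line $\operatorname{Re}\zeta=-\log2$ the points $\iota_i(\zeta_0)$ lie in a compact subset of $\pi^{-1}(X_0)$, so $\omega\le C_2$ there, with $C_2$ independent of $k$ and $v$. On all of $\mathbb H_0$, slow growth gives $\omega\le C_{k,\varepsilon}+\varepsilon|\operatorname{Re}\zeta|$. For $\varepsilon,\varepsilon'>0$ the function
\[
\omega+\varepsilon(\operatorname{Re}\zeta+\log2)-\varepsilon'\log|\zeta-1|
\]
is subharmonic, tends to $-\infty$ as $|\zeta|\to\infty$ in $\mathbb H_0$, and is at most $C_2$ on the boundary line. So it is at most $C_2$ on $\mathbb H_0$, and letting $\varepsilon,\varepsilon'\to0$ gives $\omega\le C_2$.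

Thus on a compact subset of $\mathbb H_0$ we have $v^*H_kv\le C$ for all unit generalized eigenvectors $v$ of $A_k$. The spectral projectors $P_\lambda(A_k)$ are bounded (Section~\ref{sec:conventions}), so for any unit vector $u$ the triangle inequality gives $|u|_{H_k}\le\sum_\lambda|P_\lambda(A_k)u|_{H_k}\le C'$.
\end{proof}

Slow growth comes from the assumption that the residue eigenvalues are purely imaginary, and it cannot be dropped. On $X^\circ=\mathbb C^*$ take the trivial line bundle with the constant metric and $\Phi_k=k\,dz/z$. By Example~\ref{ex:rankone} the monodromy is trivial and $H_k=|z|^{-4k}$. After normalization on $\Omega$ this sequence is unbounded at points closer to $0$ than $\pi(\Omega)$, and the characteristic coefficient of $\Phi_k$ is unbounded.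

\subsection{Exterior powers control the Higgs field}

\begin{lemma}\label{lem:pointwise}
Let $H$ be harmonic of rank $r$ and $g_j=\operatorname{tr}\Lambda^jH$. Then $|\psi_1|_H^2+|\psi_2|_H^2\le\sum_{j=1}^r\binom rj\,\Delta g_j/g_j$.
\end{lemma}

\begin{proof}
Fix a point. Let $\eta_1\ge\dots\ge\eta_r$ be the eigenvalues of $H$ and $u_a$ an eigenbasis that is orthonormal for the standard product, so that $\hat u_a=u_a/\sqrt{\eta_a}$ is orthonormal for $H$. Since $\psi_\nu$ is $H$-self-adjoint,
\[
\operatorname{tr}(H\psi_\nu^2)=\sum_au_a^*H\psi_\nu^2u_a=\sum_a|\psi_\nu u_a|_H^2=\sum_a\eta_a|\psi_\nu\hat u_a|_H^2 .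
\]
Apply this and \eqref{eq:harmonic} to $\Lambda^jH$, and keep only the eigenvector $u_1\wedge\dots\wedge u_j$, whose eigenvalue $\eta_1\cdots\eta_j$ is the largest and so at least $g_j/\binom rj$. This gives
\[
\sum_\nu s_{j,\nu}\le\tfrac14\tbinom rj\frac{\Delta g_j}{g_j},\qquad s_{j,\nu}=|\psi_\nu\cdot(\hat u_1\wedge\dots\wedge\hat u_j)|^2 .
\]
Fix $\nu$, let $(\psi_{ab})$ be the Hermitian matrix of $\psi_\nu$ in the basis $\hat u$, and let $t_j=\sum_{a\le j}\psi_{aa}$, $t_0=0$. Expanding the derivation, the diagonal entries contribute $t_j\,\hat u_1\wedge\dots\wedge\hat u_j$, the entries $\psi_{ba}$ with $a\neq b$ and $a,b\le j$ contribute nothing, and the entries with $a\le j<b$ multiply distinct orthonormal vectors. So $s_{j,\nu}=t_j^2+\sum_{a\le j<b}|\psi_{ba}|^2$. Now $\sum_j\psi_{jj}^2=\sum_j(t_j-t_{j-1})^2\le4\sum_jt_j^2$, and each $\psi_{ba}$ with $a<b$ occurs in $s_{a,\nu}$. Therefore $|\psi_\nu|^2=\sum_j\psi_{jj}^2+2\sum_{a<b}|\psi_{ba}|^2\le4\sum_js_{j,\nu}$.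
\end{proof}

The right side is unchanged when each $g_j$ is multiplied by its own constant. To use it we need a lower bound for the normalized $g_j$, and a lower bound on a set of large measure is enough. It comes from a compactness theorem \cite[Theorem 4.1.9]{Hormander}: if $v_k$ are subharmonic on a connected open subset of $\mathbb R^2$ and locally uniformly bounded above, then either $v_k\to-\infty$ uniformly on every compact set, or a subsequence converges in $L^1_{loc}$.

\begin{proof}[Proof of Proposition~\ref{prop:hitchin}]
Suppose not. Pass to a subsequence with $\|a_{m,k}\|\to\infty$ for a fixed $m$ and a fixed norm on $H^0(X,K_X(D)^m)$. For $1\le j\le r$ let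
\[
g_{j,k}=\operatorname{tr}\Lambda^jH_k\big/\sup_\Omega\operatorname{tr}\Lambda^jH_k .
\]
Lemma~\ref{lem:propagation} applies to $\Lambda^j\rho_k$ and the normalized $\Lambda^jH_k$: slow growth is Lemma~\ref{lem:slowgrowth}, and the eigenvalues of $\rho_k(\delta_i)$ are the fixed numbers $\lambda_{i,1}^{-1},\dots,\lambda_{i,r}^{-1}$, because $\rho_k\in\mathcal R(\overline{\mathcal C})$ by Lemma~\ref{lem:bijection}. So the $g_{j,k}$ are locally uniformly bounded. The functions $\log g_{j,k}$ are subharmonic with supremum $0$ on the compact set $\Omega$, so no subsequence tends to $-\infty$ uniformly on compact sets. After passing to subsequences $r$ times, $\log g_{j,k}$ converges in $L^1_{loc}(\widetilde X^\circ)$ for every $j$.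

Fix concentric discs $B'\Subset B\Subset\widetilde X^\circ$ and a smooth cutoff $\beta\ge0$ with compact support in $B$ and $\beta=1$ on $B'$. Since $\Delta g_{j,k}\ge0$,
\[
\int_{B'}\Delta g_{j,k}\le\int\beta\,\Delta g_{j,k}=\int g_{j,k}\,\Delta\beta\le C .
\]
The norms $\|\log g_{j,k}\|_{L^1(B')}$ are bounded by some $C'$, so by Chebyshev's inequality the set where $\log g_{j,k}<-\tau$ for some $j$ has measure at most $rC'/\tau$ in $B'$. Choose $\tau$ with $rC'/\tau\le|B'|/4$, and let $\mathcal G_k\subset B'$ be the complement of this set. On $\mathcal G_k$ all $g_{j,k}\ge e^{-\tau}$, so Lemma~\ref{lem:pointwise} gives $\int_{\mathcal G_k}|\varphi_k|_{h_k}^2\le C$, where $\Phi_k=\varphi_kdw$. Write $\pi^*a_{m,k}=f_k\,dw^m$. The eigenvalues of $\varphi_k$ are bounded by $|\varphi_k|_{h_k}$, so $|f_k|\le\binom rm|\varphi_k|_{h_k}^m$ and $\int_{\mathcal G_k}|f_k|^{2/m}\le C$.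

On the other hand, a subsequence of $a_{m,k}/\|a_{m,k}\|$ converges in the finite-dimensional space $H^0(X,K_X(D)^m)$ to a nonzero section, so $f_k/\|a_{m,k}\|$ converges uniformly on $B'$ to a holomorphic function $f$ with isolated zeros. Choose $c_1>0$ such that $\{|f|<2c_1\}$ has measure at most $|B'|/4$ in $B'$. For large $k$ we have $|f_k|\ge c_1\|a_{m,k}\|$ off this set, hence on a subset of $\mathcal G_k$ of measure at least $|B'|/2$. Then $C\ge(c_1\|a_{m,k}\|)^{2/m}|B'|/2\to\infty$, a contradiction.
\end{proof}

\section{Limits of Higgs bundles across strata}\label{sec:limits}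

Throughout this section, $(E_k,\Phi_k)$ are polystable pairs in $\mathcal M(\overline{\mathcal O})$ with metrics $h_k$ from Theorem~\ref{thm:S1}, and $(E_k,\Phi_k)\to(E,\Phi)$ with $(E,\Phi)$ semistable. Nothing is assumed about the strata of the $E_k$. Fix $w_0\in\widetilde X^\circ$, let $T_k$ be a flat trivialization of $(E_k,h_k)$ that is isometric at $w_0$, and let $\rho_k\in\mathcal R(\overline{\mathcal C})$ and $H_k$ be its monodromy and metric matrix. Thus $H_k(w_0)=\mathrm{Id}$ and $[\rho_k]=\Psi^{ps}([E_k,\Phi_k])$.

\subsection{The limit harmonic bundle}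

\begin{proposition}\label{prop:limit}
After passing to a subsequence, $\rho_k\to\rho_\infty$ in $\mathcal R(\overline{\mathcal C})$ and $H_k\to H_\infty$ in $C^\infty_{loc}(\widetilde X^\circ)$, where $H_\infty$ is $\rho_\infty$-equivariant and harmonic and defines a tame harmonic bundle on $X^\circ$ with metric $h_\infty$. Its jumps at $p_i$ lie in $\alpha_i+\mathbb Z$. The sections of growth $O(|z_i|^{\alpha_i-\varepsilon})$ form a polystable Higgs bundle $(E_\infty,\Phi_\infty)$ on $(X,D)$ of rank $r$ and degree $d$, stable if $\rho_\infty$ is irreducible, and $h_\infty$ is adapted to it.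
\end{proposition}

\begin{proof}
The characteristic coefficients of $\Phi_k=\varphi_kdw$ converge, so the eigenvalues of $\varphi_k$ are locally uniformly bounded on $\widetilde X^\circ$. By Lemma~\ref{lem:higgsbound} so is $|\varphi_k|_{h_k}$. Integrating \eqref{eq:logderivative} along paths from $w_0$ gives $C^{-1}\le H_k\le C$ on compact sets. Then the matrices $\psi_k$, and $dH_k=-2H_k\psi_k$, are locally uniformly bounded too. Since $\rho_k(\gamma)^{-*}\rho_k(\gamma)^{-1}=H_k(\gamma w_0)$ is bounded above and below, the matrices $\rho_k(\gamma)^{\pm1}$ are bounded for each $\gamma$. As $\Gamma$ is finitely generated, a subsequence converges, $\rho_k\to\rho_\infty$, and $\rho_\infty$ lies in the closed set $\mathcal R(\overline{\mathcal C})$.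

By \eqref{eq:harmonic}, $\Delta H_k$ is bounded in $L^\infty_{loc}$. Interior $L^p$ estimates bound $H_k$ in $W^{2,p}_{loc}$ for all $p<\infty$, hence in $C^{1,1/2}_{loc}$. If $H_k$ is bounded in $C^{m,1/2}_{loc}$ with $m\ge1$, the middle term of \eqref{eq:harmonic} is bounded in $C^{m-1,1/2}_{loc}$, and interior Schauder estimates bound $H_k$ in $C^{m+1,1/2}_{loc}$. By the Arzel\`a--Ascoli theorem and a diagonal argument, a subsequence converges in $C^\infty_{loc}$ to a positive, harmonic, $\rho_\infty$-equivariant $H_\infty$, and $\psi_k\to\psi_\infty=-\frac12H_\infty^{-1}dH_\infty$. Lemma~\ref{lem:flatframe}(b) gives a harmonic bundle with Higgs field $\Phi_\infty=\psi_\infty^{1,0}$ and monodromy $\rho_\infty$.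

The characteristic polynomial of $\Phi_\infty$ is the limit of those of $\Phi_k=\psi_k^{1,0}$, so it is that of $\Phi$. Its coefficients lie in $H^0(X,K_X(D)^m)$, so the eigenvalues are $O(1/|z_i|)$ and the limit is tame. The remaining claims are Corollary~\ref{cor:extension}.
\end{proof}

\subsection{Model metrics}

We now have two Higgs bundles, $E$ and $E_\infty$, and want a morphism between them. The candidates are limits of the maps $T_k$, which are the identity maps of $E_k|_{X^\circ}$ read in a converging holomorphic frame on the source and in a flat frame on the target. They must be rescaled, and two things can go wrong: the rescaled maps might concentrate at the punctures and tend to zero on $X^\circ$, or the limit might have poles. Both are excluded by a bound of $T_k$ near $p_i$ in terms of its size on $X_0$, uniform in $k$. To measure $T_k$ we need reference metrics on the $E_k$ that converge and are almost harmonic, as in Example~\ref{ex:jordan}.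

\begin{lemma}\label{lem:model}
After passing to a subsequence and changing the converging frames on the $U_i$, $i\le n$, there are smooth metrics $h_{0,k}$ on $E_k|_{X^\circ}$ and $h_0$ on $E|_{X^\circ}$ and a constant $C_0$ such that
\begin{enumerate}
\item[(a)] the matrices of $h_{0,k}$ in the converging frames tend to those of $h_0$ in $C^\infty_{loc}$;
\item[(b)] on $0<|z_i|\le7/8$ the frame $e_1,\dots,e_r$ is orthogonal, with $|z_i|^{2\alpha_i}\le|e_a|^2\le|z_i|^{2\alpha_i}L^{2r}$, for $h_{0,k}$ and for $h_0$;
\item[(c)] $|(G_{h_{0,k}})_{z\bar z}|_{op}\le C_0|z|^{-2}L^{-2}$ on $0<|z|\le3/4$ for $z=z_i$ and all $i,k$.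
\end{enumerate}
\end{lemma}

\begin{proof}
Fix $i$ and write $z=z_i$. Let $A_k\to A$ be the residue matrices. They lie in $\overline{\mathcal O_i}$, so they have a fixed characteristic polynomial and convergent spectral projectors. Choose a basis of each generalized eigenspace of $A$ and apply the projectors of $A_k$ to it. For large $k$ this gives bases, converging with $k$, in which $A_k$ is block diagonal, with one block for each distinct eigenvalue. In each block choose a unitary matrix that makes $A_k$ upper triangular; by compactness of the unitary group these matrices converge along a subsequence. Changing the frames on $U_i$ by these constant matrices preserves convergence, and now $A_k=\Xi+N_k$, where $\Xi$ is scalar on each block and independent of $k$, and $N_k$ is bounded, block diagonal and strictly upper triangular.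

Let $s(a)\in\{1,\dots,r\}$ be the position of $e_a$ in its block. On $0<|z|<1$ take the diagonal metric $|e_a|^2=|z|^{2\alpha_i}L^{2s(a)}$, and on $U_l$, $l>n$, take the metric for which the converging frame is orthonormal. Glue these with a fixed partition of unity subordinate to $\{U_l\}$, to get $h_{0,k}$, and do the same on $E$ to get $h_0$. Then (a) holds because the transition matrices converge with all derivatives, and (b) holds because only $U_i$ meets $\{|z_i|\le7/8\}$.

For (c), the curvature is diagonal with entries $-(\log|e_a|^2)_{z\bar z}=2s(a)|z|^{-2}L^{-2}$. Write $\varphi_k=z^{-1}(\Xi+N_k)+B_k(z)$. The holomorphic matrices $B_k=z^{-1}(z\varphi_k-A_k)$ are uniformly bounded on $|z|=1$, hence on $|z|\le1$. In the orthonormal frame $e_a/|e_a|$ the $(a,b)$ entry of a matrix is multiplied by $L^{s(a)-s(b)}$. The nonzero entries of $N_k$ have $s(a)<s(b)$, so $|N_k|\le CL^{-1}$, while $|B_k|\le CL^r$ and $|\Xi|\le C$. The blocks are mutually orthogonal, so $N_k^\dagger$ is block diagonal, and $\Xi$ and $\Xi^\dagger$ commute with all block diagonal matrices. Hence $[\Xi+N_k,\Xi^\dagger+N_k^\dagger]=[N_k,N_k^\dagger]$,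 and
\[
|[\varphi_k,\varphi_k^\dagger]|\le C|z|^{-2}L^{-2}+C|z|^{-1}L^r+CL^{2r}\le C'|z|^{-2}L^{-2},
\]
because $|z|L^{2r+2}$ is bounded on $0<|z|\le3/4$.
\end{proof}

The powers of $L$ depend only on the multiplicities of the eigenvalues, not on the Jordan type of $N_k$; this is why the bound is uniform across strata. The splitting into blocks is needed. In a merely triangular frame the term $[\Xi,N_k^\dagger]$ would give an error of size $|z|^{-2}L^{-1}=(L\log L-L)_{z\bar z}$, and $L\log L$ grows too fast for Lemma~\ref{lem:maxprinciple}.

\subsection{The comparison morphisms}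

Theorem~\ref{thm:stable} needs only the case $j=1$ of the next result.

\begin{proposition}\label{prop:morphisms}
After passing to a further subsequence, for each $1\le j\le r$ there are scalars $n_{j,k}>0$ such that $n_{j,k}^{-1}\Lambda^jT_k$, read in converging frames on the source, converges in $C^\infty_{loc}$ on $\widetilde X^\circ$ to a nonzero map $S_j$. This map descends to $X^\circ$ and extends to a morphism of Higgs bundles $S_j\colon\Lambda^jE\to\Lambda^jE_\infty$ on $X$.
\end{proposition}

\begin{proof}
\emph{The uniform bound.} Measure $\Lambda^jT_k$ with $\Lambda^jh_{0,k}$ on the source and $\Lambda^jH_k$ on the target. Then $|\Lambda^jT_k|^2=\operatorname{tr}\big((\Lambda^jh_{0,k})^{-1}\Lambda^jh_k\big)$ is a function on $X^\circ$. Let $n_{j,k}=\max_{X_0}|\Lambda^jT_k|$. The metric $\Lambda^jh_k$ is harmonic, and $G_{\Lambda^jh_{0,k}}$ is the derivation extension of the Hermitian endomorphism $G_{h_{0,k}}$, so its operator norm is at most $j$ times as large. By Lemmas~\ref{lem:comparison} and~\ref{lem:model}(c), the function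
\[
u_{j,k}=\log|\Lambda^jT_k|^2-jC_0\log L
\]
satisfies $(u_{j,k})_{z\bar z}\ge-jC_0|z|^{-2}L^{-2}+jC_0|z|^{-2}L^{-2}=0$ on $0<|z_i|<3/4$. For fixed $k$, adaptedness of $h_k$ and Lemma~\ref{lem:model}(b) give $|T_k|^2=\sum_a|e_a|_{h_k}^2/|e_a|_{h_{0,k}}^2=O(|z_i|^{-\varepsilon})$ for every $\varepsilon>0$, and $|\Lambda^jT_k|^2\le|T_k|^{2j}$. So Lemma~\ref{lem:maxprinciple} applies and gives $u_{j,k}\le\max_{|z_i|=1/2}u_{j,k}\le\log n_{j,k}^2$ on $0<|z_i|\le1/2$. Altogether, $S_{j,k}=n_{j,k}^{-1}\Lambda^jT_k$ satisfies
\begin{equation}\label{eq:uniform}
\max_{X_0}|S_{j,k}|=1,\qquad|S_{j,k}|\le L^{jC_0/2}\quad\text{on }0<|z_i|\le1/2 .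
\end{equation}

\emph{The limit on $X^\circ$.} Let $e$ be a vector of the frame of $\Lambda^jE_k$ induced by a converging frame on $U_l$, pulled back to $\pi^{-1}(U_l\cap X^\circ)$. It is holomorphic, so by Lemma~\ref{lem:flatframe} the vector-valued function $y_k=S_{j,k}e$ satisfies $\partial_{\bar w}y_k=\psi_{k,\bar w}\cdot y_k$, with the derivation extension of $\psi_{k,\bar w}$, which converges in $C^\infty_{loc}$. By \eqref{eq:uniform} and the local convergence of $H_k$ and $h_{0,k}$, the $y_k$ are locally uniformly bounded. If $y_k$ is bounded in $W^{m,p}_{loc}$, then so is $\partial_{\bar w}y_k$, and the interior estimate for the elliptic operator $\partial_{\bar w}$ bounds $y_k$ in $W^{m+1,p}_{loc}$. By induction and Sobolev embedding the $y_k$ are bounded in $C^m_{loc}$ for all $m$, and a subsequence converges in $C^\infty_{loc}$, for all frame vectors, all $l$ and all $j$. Since the transition matrices converge, the limits glue to a map $S_j\colon\pi^*\Lambda^jE\to\widetilde X^\circ\times\Lambda^j\mathbb C^r$. The relations $T_k(\gamma w)=\rho_k(\gamma)T_k(w)$ and $T_k\Phi_k=\psi_k^{1,0}T_k$, and the equation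 for $y_k$, pass to the limit. So $S_j$ descends to a holomorphic map $\Lambda^jE\to\Lambda^jE_\infty$ on $X^\circ$ that intertwines the Higgs fields. The maximum in \eqref{eq:uniform} is attained at the image of a point of the compact set $\Omega$, so at a limit of such points $|S_j|=1$, and $S_j\ne0$.

\emph{Extension over $D$.} Let $s$ be a local section of $\Lambda^jE$ near $p_i$. By \eqref{eq:uniform} and Lemma~\ref{lem:model}(b),
\[
|S_js|_{h_\infty}\le L^{jC_0/2}|s|_{h_0}\le C|z_i|^{j\alpha_i}L^{jC_0/2+jr}=O(|z_i|^{j\alpha_i-\varepsilon})
\]
for every $\varepsilon>0$. Let $\epsilon_1,\dots,\epsilon_r$ be a frame of $E_\infty$ near $p_i$. Lemma~\ref{lem:adapted}(a) applies to $(E_\infty,h_\infty)$, which has rank $r$ and degree $d$, and shows that the matrix of $\Lambda^jh_\infty$ in the frame $\epsilon_{a_1}\wedge\dots\wedge\epsilon_{a_j}$ is at least $c_\varepsilon|z_i|^{2j\alpha_i+j\varepsilon}$. So the coefficients of $S_js$ in this frame are holomorphic on the punctured disc and $O(|z_i|^{-\varepsilon})$ for every $\varepsilon>0$, and the singularity is removable. The extended map intertwines the Higgs fields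 because it does so on $X^\circ$.
\end{proof}

\begin{corollary}\label{cor:identification}
If $(E,\Phi)$ is stable or $\rho_\infty$ is irreducible, then $S_1$ is an isomorphism $(E,\Phi)\cong(E_\infty,\Phi_\infty)$, the pair $(E,\Phi)$ is stable with $\operatorname{res}_{p_i}\Phi\in\overline{\mathcal O_i}$, and $\Psi([E,\Phi])=[\rho_\infty]$.
\end{corollary}

\begin{proof}
Both $E$ and $E_\infty$ are semistable of rank $r$ and slope $\mu$, and Lemma~\ref{lem:semistable}(b) applies to $S_1\neq0$. If $E$ is stable, it has no proper nonzero invariant subbundle of slope $\mu$, so $\ker S_1=0$. If $\rho_\infty$ is irreducible, $E_\infty$ is stable, so $\operatorname{im}S_1=E_\infty$. In both cases $S_1$ has constant rank $r$, so it is an isomorphism and $(E,\Phi)$ is stable. Its residues are limits of matrices in the closed sets $\overline{\mathcal O_i}$. Through $S_1$, the metric $h_\infty$ is an adapted harmonic metric on $(E,\Phi)$ with monodromy $\rho_\infty$, so $\Psi([E,\Phi])=[\rho_\infty]$ by Theorem~\ref{thm:S1} and Lemma~\ref{lem:adapted}(b).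
\end{proof}

\section{Proof of Theorem~\ref{thm:stable}}\label{sec:proofA}

The spaces involved are subspaces of quasi-projective schemes in the analytic topology, so they are metrizable and continuity can be tested on sequences. A sequence converges to a point if every subsequence has a further subsequence converging to that point. So it suffices, for each of $\Psi$ and $\Psi^{-1}$ and each convergent sequence, to find one subsequence whose images converge to the image of the limit; the argument then applies to every subsequence as well.

\emph{Continuity of $\Psi$.} Let $x_k\to x$ in $\mathcal M^s(\overline{\mathcal O})$. By Corollary~\ref{cor:liftHiggs}, along a subsequence the stable representatives satisfy $(E_k,\Phi_k)\to(E,\Phi)$. By Proposition~\ref{prop:limit} and Corollary~\ref{cor:identification}, along a further subsequence $\rho_k\to\rho_\infty$ in $\mathcal R(\overline{\mathcal C})$ with $[\rho_k]=\Psi(x_k)$ and $[\rho_\infty]=\Psi(x)$. The quotient map $\mathcal R(\overline{\mathcal C})\to\chi(\overline{\mathcal C})$ is continuous, so $\Psi(x_k)\to\Psi(x)$.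

\emph{Continuity of $\Psi^{-1}$.} Let $y_k\to y$ in $\chi^{\mathrm{irr}}(\overline{\mathcal C})$ and $x_k=\Psi^{-1}(y_k)$. By Lemma~\ref{lem:lifting}, along a subsequence $y_k=[\rho'_k]$ with $\rho'_k$ irreducible and convergent. The monodromy of the pair representing $x_k$ is conjugate to $\rho'_k$, so it equals $\rho'_k$ in a suitable flat trivialization. By Proposition~\ref{prop:hitchin} the Hitchin images of the $x_k$ are bounded, and by properness of the Hitchin map $x_k\to x$ in $\mathcal M$ along a subsequence. A priori $x$ need not be stable. By Corollary~\ref{cor:liftHiggs}, along a subsequence the polystable representatives satisfy $(E_k,\Phi_k)\to(E,\Phi)$. Proposition~\ref{prop:limit} gives $\rho_k\to\rho_\infty$ with $[\rho_k]=y_k$, so $[\rho_\infty]=y$, and $\rho_\infty$ is irreducible. By Corollary~\ref{cor:identification}, $x\in\mathcal M^s(\overline{\mathcal O})$ and $\Psi(x)=y$. Thus $x_k\to\Psi^{-1}(y)$. This proves Theorem~\ref{thm:stable}.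

\begin{remark}
Since $\Psi$ is a homeomorphism that matches strata, it also matches closures of strata: $\mathcal M^s(\mathcal O')$ meets the closure of $\mathcal M^s(\mathcal O'')$ in $\mathcal M^s(\overline{\mathcal O})$ exactly at the points corresponding to $\chi^{\mathrm{irr}}(\mathcal C')\cap\overline{\chi^{\mathrm{irr}}(\mathcal C'')}$.
\end{remark}

\section{Polystable limits and the proof of Theorem~\ref{thm:polystable}}\label{sec:polystable}

Without stability, $S_1$ may have a kernel. Example~\ref{ex:jordan} shows how, and shows the remedy. For $t>0$ use the frame $e_1'=te_1$, $e_2$, in which $\Phi_te_2=e_1'\,dz/z$ does not depend on $t$. So we have a fixed Higgs bundle, a nonsplit extension, with a family of harmonic metrics whose limit as $t\to0$ is the harmonic bundle with zero Higgs field, the associated graded object. In the flat frame $v_1,v_2$ we have $e_2=v_2+t\log z\;v_1$ and $e_1'=t(v_1+\ell_t^{-1}e_2)$. As $t\to0$ the map $T_t$ tends to the rank-one map with $e_1'\mapsto0$ and $e_2\mapsto v_2$, which sees only the quotient. But $e_1'\wedge e_2=t\,v_1\wedge v_2$, so $t^{-1}\Lambda^2T_t$ has a nonzero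 limit, which sees the subbundle. In general the singular values of $T_k$ fall into groups of comparable size. If the first groups contain $\varrho$ singular values in total, $S_{\varrho+1}$ detects the next group, and each group gives an isomorphism between a subquotient of $E$ and a subquotient of $E_\infty$.

\begin{proposition}\label{prop:graded}
In the setting of Section~\ref{sec:limits}, $\operatorname{gr}(E,\Phi)\cong(E_\infty,\Phi_\infty)$.
\end{proposition}

\begin{proof}
For $p\in X^\circ$ fix a lift $\tilde p$ and a converging frame near $p$, which identifies the fibers $E_{k,p}$ with $E_p$; the fiber $E_{\infty,p}$ is $\mathbb C^r$ via $\tilde p$. Let $\sigma_1\ge\dots\ge\sigma_r>0$ be the singular values of $T_k(\tilde p)\colon(E_{k,p},h_{0,k})\to(\mathbb C^r,H_k(\tilde p))$, and write $T_k(\tilde p)=\sum_a\sigma_a\,u_a\otimes e_a^*$ with $e_a$ orthonormal for $h_{0,k}$ and $u_a$ orthonormal for $H_k(\tilde p)$; the dependence on $k$ and $p$ is suppressed. For $A=\{a_1<\dots<a_j\}$ put $\sigma_A=\prod_{a\in A}\sigma_a$, $u_A=u_{a_1}\wedge\dots\wedge u_{a_j}$ and $e_A=e_{a_1}\wedge\dots\wedge e_{a_j}$, so that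 $\Lambda^jT_k(\tilde p)=\sum_{|A|=j}\sigma_A\,u_A\otimes e_A^*$.

We construct integers $0=r_0<r_1<\cdots$ and invariant subbundles $E=J_0\supset J_1\supset\cdots$ and $0=I_0\subset I_1\subset\dots\subset E_\infty$, with $\operatorname{rk}J_m=r-r_m$ and $\operatorname{rk}I_m=r_m$, each zero or of slope $\mu$, such that
\begin{enumerate}
\item[(i)] if $0<r_m<r$, then for every $p\in X^\circ$, as $k\to\infty$, $\sigma_{r_m+1}/\sigma_{r_m}\to0$, $\operatorname{span}(u_a:a\le r_m)\to I_{m,p}$ and $\operatorname{span}(e_b:b>r_m)\to J_{m,p}$;
\item[(ii)] $J_{m-1}/J_m\cong I_m/I_{m-1}$ as Higgs bundles for $m\ge1$.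
\end{enumerate}
Suppose this is done up to $m$, with $\varrho=r_m<r$. Write $J=J_m$, $I=I_m$ and $[\varrho]=\{1,\dots,\varrho\}$.

\emph{The shape of $S_{\varrho+1}$ at a point.} Fix $p$. The numbers $\sigma_A/n_{\varrho+1,k}$ with $|A|=\varrho+1$ are bounded, since $n_{\varrho+1,k}^{-1}\Lambda^{\varrho+1}T_k(\tilde p)$ converges. If $A\not\supset[\varrho]$, which requires $\varrho\ge1$, then $a_\varrho\ge\varrho+1$ and $a_{\varrho+1}\ge\varrho+2$, so
\[
\sigma_A\le\sigma_1\cdots\sigma_{\varrho-1}\sigma_{\varrho+1}^2=\sigma_1\cdots\sigma_{\varrho+1}\cdot\sigma_{\varrho+1}/\sigma_\varrho ,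
\]
and $\sigma_A/n_{\varrho+1,k}\to0$ by (i). Every subsequence has a further subsequence along which $u_a\to u_a^\infty$, $e_a\to e_a^\infty$ and $\sigma_{[\varrho]}\sigma_b/n_{\varrho+1,k}\to\tau_b$ for $b>\varrho$. The limits are orthonormal bases for $H_\infty(\tilde p)$ and $h_0$, and $\tau_{\varrho+1}\ge\dots\ge\tau_r\ge0$. Then
\begin{equation}\label{eq:shape}
S_{\varrho+1}(p)=\sum_{b>\varrho}\tau_b\,(u^\infty_{[\varrho]}\wedge u_b^\infty)\otimes(e^\infty_{[\varrho]}\wedge e_b^\infty)^* ,
\end{equation}
and $I_p=\operatorname{span}(u_a^\infty:a\le\varrho)$ and $J_p=\operatorname{span}(e_b^\infty:b>\varrho)$, by (i) if $\varrho>0$ and trivially if $\varrho=0$.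

\emph{The morphism $\Theta$.} The subbundle $\Lambda^2J\wedge\Lambda^{\varrho-1}E$ (zero if $\varrho=0$) is spanned at $p$ by the $e_A^\infty$ with two indices larger than $\varrho$. So \eqref{eq:shape} shows that $S_{\varrho+1}$ kills it and has image in the subbundle $\Lambda^\varrho I\wedge E_\infty$, at every point of $X^\circ$ and hence on $X$. The filtration of $\Lambda^{\varrho+1}E$ by the subbundles $\Lambda^sJ\wedge\Lambda^{\varrho+1-s}E$ has quotients $\Lambda^{\varrho+1-s}(E/J)\otimes\Lambda^sJ$, and the quotient for $s=0$ vanishes because $E/J$ has rank $\varrho$. Therefore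
\[
\Lambda^{\varrho+1}E/(\Lambda^2J\wedge\Lambda^{\varrho-1}E)\cong\det(E/J)\otimes J,\qquad\Lambda^\varrho I\wedge E_\infty\cong\det I\otimes(E_\infty/I),
\]
compatibly with the Higgs fields, since $J$ and $I$ are invariant. So $S_{\varrho+1}$ induces a nonzero morphism of Higgs bundles $\det(E/J)\otimes J\to\det I\otimes(E_\infty/I)$. By (ii), $E/J$ and $I$ have filtrations with isomorphic quotients, so $\det(E/J)\cong\det I$ as Higgs line bundles, the Higgs field being the sum of the traces on the quotients. Canceling this factor gives a nonzero morphism of Higgs bundles $\Theta\colon J\to E_\infty/I$.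

Both $J$ and $E_\infty/I$ are semistable of slope $\mu$ by Lemma~\ref{lem:semistable}(a). By Lemma~\ref{lem:semistable}(b), $\Theta$ has constant rank $q\ge1$, $J_{m+1}=\ker\Theta$ is zero or an invariant subbundle of slope $\mu$, and $\operatorname{im}\Theta$ is an invariant subbundle of slope $\mu$. Let $I_{m+1}\subset E_\infty$ be the preimage of $\operatorname{im}\Theta$, of slope $\mu$, and let $r_{m+1}=\varrho+q$. Then (ii) holds for $m+1$.

\emph{Property} (i) \emph{for $m+1$.} By \eqref{eq:shape}, $\Theta(p)$ is a nonzero multiple of $\sum_{b>\varrho}\tau_b\,[u_b^\infty]\otimes e_b^{\infty*}$, where the $e_b^\infty$ form a basis of $J_p$ and the classes $[u_b^\infty]$ form a basis of $(E_\infty/I)_p$. Since $\Theta(p)$ has rank $q$, we have $\tau_b>0$ exactly for $\varrho<b\le\varrho+q$. Hence $J_{m+1,p}=\operatorname{span}(e_b^\infty:b>\varrho+q)$ and $I_{m+1,p}=\operatorname{span}(u_a^\infty:a\le\varrho+q)$, and if $\varrho+q<r$ then $\sigma_{\varrho+q+1}/\sigma_{\varrho+q}\to\tau_{\varrho+q+1}/\tau_{\varrho+q}=0$ along the subsequence. These limits do not depend on the subsequence, so the convergence in (i)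 holds along the whole sequence.

The integers $r_m$ increase strictly, so the construction stops with $r_m=r$, $J_m=0$ and $I_m=E_\infty$. The quotients in (ii) are semistable of slope $\mu$, so $\operatorname{gr}E\cong\operatorname{gr}E_\infty$, and $\operatorname{gr}E_\infty\cong E_\infty$ because $E_\infty$ is polystable.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:polystable}]
Lemma~\ref{lem:bijection} gives bijectivity, the restriction to $\Psi$ and the statement about strata. As in Section~\ref{sec:proofA}, it suffices to find one good subsequence of each convergent sequence.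

\emph{Closedness and continuity of $\Psi^{ps}$.} Let $x_k\in\mathcal M(\overline{\mathcal O})$ and $x_k\to x$ in $\mathcal M$. By Corollary~\ref{cor:liftHiggs}, along a subsequence the polystable representatives satisfy $(E_k,\Phi_k)\to(E,\Phi)$. The residues converge, so $x\in\mathcal M(\overline{\mathcal O})$. By Propositions~\ref{prop:limit} and~\ref{prop:graded}, along a further subsequence $\rho_k\to\rho_\infty$ and $(E,\Phi)\cong\operatorname{gr}(E,\Phi)\cong(E_\infty,\Phi_\infty)$. So $h_\infty$ gives an adapted harmonic metric on $(E,\Phi)$ with monodromy $\rho_\infty$, and $\Psi^{ps}(x)=[\rho_\infty]=\lim[\rho_k]=\lim\Psi^{ps}(x_k)$ by Lemma~\ref{lem:adapted}(b).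

\emph{Continuity of the inverse.} Let $y_k\to y$ in $\chi(\overline{\mathcal C})$ and $x_k=(\Psi^{ps})^{-1}(y_k)$. By Lemma~\ref{lem:lifting}, along a subsequence $y_k=[\rho_k']$ with $\rho_k'$ semisimple and convergent. The monodromy of the polystable pair representing $x_k$ is semisimple with class $y_k$, so it is conjugate to $\rho_k'$. Proposition~\ref{prop:hitchin}, which does not need irreducibility, bounds the Hitchin images, and by properness $x_k\to x$ in $\mathcal M$ along a subsequence. By the previous paragraph $x\in\mathcal M(\overline{\mathcal O})$ and $\Psi^{ps}(x)=\lim y_k=y$. Thus $x_k\to(\Psi^{ps})^{-1}(y)$.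
\end{proof}

\begin{thebibliography}{9}

\bibitem{Hormander}
H\"ormander, \emph{Analysis of Linear Partial Differential Operators I}.

\bibitem{KempfNess}
Kempf and Ness (1979).

\bibitem{LeeLee}
Jia Choon Lee, Sukjoo Lee, \emph{Symplectic leaves of meromorphic Hitchin systems}, arXiv:2606.31123 (2026).

\bibitem{Nitsure}
N. Nitsure, \emph{Moduli space of semistable pairs on a curve}, Proc. London Math. Soc. 62 (1991).

\bibitem{Simpson90}
C. Simpson, \emph{Harmonic bundles on noncompact curves}, J. Amer. Math. Soc. 3 (1990).

\bibitem{SimpsonModuli}
C. Simpson, \emph{Moduli of representations of the fundamental group I}.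

\end{thebibliography}
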